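
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}

\title{Permuted random walks on regular trees:\\ eventual domination and the exact gap}


\begin{abstract}
A lazy random walk on the $d$-regular tree, $d>2$, escapes from its root at positive speed. Suppose that after each step a prescribed permutation of the vertex set is applied to the particle. We show that, whatever the permutations are, the permuted walk and the ordinary walk can be coupled so that almost surely the permuted walk is at least as deep as the ordinary one at all large times. We also determine which gaps between the two depths can be guaranteed for all sequences of permutations: exactly those dominated by the partial sums of a square-summable sequence. The identity permutations already show that nothing more can be guaranteed.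
\end{abstract}

\section{The question and the results}

Fix an integer $d>2$ and put $q=d-1\ge 2$. Let $V$ be the vertex set of the infinite $d$-regular tree with root $v_0$, let $|v|$ be the distance from $v$ to $v_0$ (the \emph{depth} of $v$), and let $N(v)$ be the set consisting of $v$ and its $d$ neighbors. The \emph{lazy random walk} $(X_t)_{t\ge 0}$ starts at $X_0=v_0$, and given the past $X_t$ is uniform on $N(X_{t-1})$. Away from the root its depth changes by $+1$, $0$, $-1$ with probabilities
\[
p_+=\frac{d-1}{d+1},\qquad p_0=p_-=\frac1{d+1},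
\]
so it drifts away from the root with mean displacement $\alpha=\frac{d-2}{d+1}>0$ per step. We write $\mu$ for this law on $\{+1,0,-1\}$ and $\sigma^2$ for its variance.

Can one slow the walk down by moving the particle around between steps? Let $(\pi_t)_{t\ge1}$ be a deterministic sequence of permutations (bijections) of $V$; they need not be automorphisms of the tree. The \emph{permuted walk} $(Y_t)_{t\ge0}$ starts at $Y_0=v_0$. At step $t$, a vertex $W_t$ is chosen uniformly from $N(Y_{t-1})$, independently of the past, and then $Y_t=\pi_t(W_t)$.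

Both words ``deterministic'' and ``permutation'' matter. If $\pi_t$ could depend on $W_t$, it could always return the particle to the root, and so could the noninjective map sending all of $V$ to $v_0$. A prescribed permutation can still transport some of the vertices where the particle is likely to be into a neighborhood of the root. But a ball of radius $m$ has room for only about $q^m$ vertices, while the walk at depth $m$ is spread over that many. So one may guess that permutations do not help to stay near the root. The natural precise form of this guess is a coupling of $(X_t)$ and $(Y_t)$, that is, a joint law of the two processes with the given marginals (no adaptedness is required), with $|X_t|\le|Y_t|$.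

In general this cannot be achieved for all $t$ simultaneously. Let $\pi_1=\pi_2=\mathrm{id}$ and let $\pi_3$ be an automorphism mapping a neighbor $c$ of $v_0$ to $v_0$. If $|X_2|\ge2$, then surely $|X_3|\ge1$. On the other hand, $|Y_2|\ge 2$ and $Y_3=v_0$ occur together with positive probability, since $Y_2$ may be a neighbor of $c$ at depth $2$ and then $W_3$ may be $c$. As $|X_2|$ and $|Y_2|$ have the same law,
\[
\mathbb P(|Y_2|\ge 2,\ |Y_3|\ge1)<\mathbb P(|Y_2|\ge2)=\mathbb P(|X_2|\ge2,\ |X_3|\ge1),
\]
which no coupling with $|X_2|\le|Y_2|$ and $|X_3|\le|Y_3|$ allows. However, it is known that when all $\pi_t$ are automorphisms there is a coupling with $|Y_t|-|X_t|\ge t^{1/2-o(1)}$ almost surely as $t\to\infty$. The following question is posed in \cite{AJRY}: for arbitrary permutations, is there always a coupling such that almost surely $|X_t|\le |Y_t|$ for all sufficiently large $t$? The answer is yes. Throughout, \emph{eventually} means ``almost surely, for all sufficiently large $t$'', and $\log$ is the natural logarithm.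

\begin{theorem}\label{thm:main}
For every $d>2$ and every sequence $(\pi_t)$ of permutations of $V$, there is a coupling of $(X_t)$ and $(Y_t)$ with $|X_t|\le|Y_t|$ eventually.
\end{theorem}

The method gives more than $|Y_t|-|X_t|\ge0$, and the gain can be determined exactly. For a given sequence $(\pi_t)$ we call a gap $h:\{1,2,\dots\}\to\mathbb R$ \emph{achievable} if there is a coupling of $(X_t)$ and $(Y_t)$ with $|Y_t|-|X_t|\ge h(t)$ eventually. A function $H$ on $\{0,1,2,\dots\}$ or on $\{0,\dots,N\}$ is \emph{concave} if its increments $H(t)-H(t-1)$ are nonincreasing in $t\ge1$.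

\begin{theorem}\label{thm:gap}
Let $d>2$ and let $h:\{1,2,\dots\}\to\mathbb R$ be arbitrary. The following are equivalent.
\begin{enumerate}
\item[(i)] For every sequence $(\pi_t)$ of permutations of $V$ there is a coupling with $|Y_t|-|X_t|\ge h(t)$ eventually.
\item[(ii)] There is such a coupling when $\pi_t=\mathrm{id}$ for all $t$.
\item[(iii)] There is a sequence $a\in\ell^2(\mathbb N)$ with $h(t)\le\sum_{i\le t}a_i$ for all $t\ge1$.
\item[(iv)] As in \textup{(iii)}, with $a$ moreover nonnegative and nonincreasing. That is, $h\le H$ on $\{1,2,\dots\}$ for a nondecreasing concave function $H$ on $\{0,1,2,\dots\}$ with $H(0)=0$ and $\sum_{t\ge1}(H(t)-H(t-1))^2<\infty$.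
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from the implication (iii) $\Rightarrow$ (i) for $h\equiv0$, $a\equiv0$.

\begin{corollary}\label{cor:concave}
Suppose that $h$ coincides for all large $t$ with a nondecreasing concave function $H$ on $\{0,1,2,\dots\}$. Then the gap $h$ is achievable for all $(\pi_t)$ if and only if it is achievable for $\pi_t\equiv\mathrm{id}$, if and only if $\sum_{t\ge1}(H(t)-H(t-1))^2<\infty$. For example, $|Y_t|-|X_t|\ge\sqrt t\,(\log t)^{-\beta}$ eventually is always achievable if $\beta>\frac12$, and is not achievable for $\pi_t\equiv\mathrm{id}$ if $0\le\beta\le\frac12$.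
\end{corollary}

\paragraph{Outline.} Arbitrary permutations destroy all information about $|Y_t|-|Y_{t-1}|$, so we do not follow the depth of $Y$. Instead we record only what the random choices do, namely whether each step leads away from a fixed end of the tree, toward it, or nowhere. These records form an i.i.d.\ sequence with law $\mu$; let $S_t$ be its partial sums. A counting argument shows that, given the records, $Y_t$ has probability at most $q^{-S_t}$ of being at any particular vertex, and so it is unlikely to be at a depth much smaller than $S_t$: eventually $|Y_t|\ge S_t-O(\log t)$ (Section~\ref{sec:spread}). For the ordinary walk, $|X_t|$ equals the corresponding sum $S'_t$ up to an error that is almost surely bounded in $t$ (Section~\ref{sec:end}). Coupling so that $S=S'$ would leave a logarithmic loss. But two i.i.d.\ sequences with the same law can be coupled so that one sum runs ahead of the other by much more than $\log t$; how much is governed by $\ell^2$ (Section~\ref{sec:iid}). Sections~\ref{sec:proof} and~\ref{sec:converse} prove the theorems and Section~\ref{sec:concave}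 completes the corollary.

\section{Hanging the tree from an end}\label{sec:end}

The depth is awkward as a bookkeeping device, because at the root all $d$ neighbors are deeper. We look at the tree from an end instead, where all vertices are alike. Fix a ray $v_0=u_0,u_1,u_2,\dots$ with $|u_n|=n$. For a vertex $v$ let $u_{m(v)}$ be the last ray vertex on the path from $v_0$ to $v$, and define its \emph{generation}
\[
b(v)=|v|-2m(v).
\]
So $m(u_n)=n$ and $b(u_n)=-n$. Define the \emph{parent} $p(v)$ by $p(u_n)=u_{n+1}$ and, for $v$ off the ray, let $p(v)$ be the neighbor of $v$ closer to $v_0$. If $p(w)=v$, call $w$ a \emph{child} of $v$. See Figure~\ref{fig:end}.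

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,every node/.style={font=\small}]
\draw (0,0)--(2.4,-1);
\draw (-2.4,-1)--(-1.2,-2);
\draw (2.4,-1)--(1.2,-2);
\draw (2.4,-1)--(3.6,-2);
\draw[very thick] (0,0)--(-2.4,-1)--(-3.6,-2);
\draw[very thick,dashed] (0,0)--(1.6,0.8);
\foreach \x in {-3.6,-1.2,1.2,3.6}{
 \draw (\x,-2)--(\x-0.5,-3);
 \draw (\x,-2)--(\x+0.5,-3);
 \fill (\x,-2) circle (2pt);
 \fill (\x-0.5,-3) circle (2pt);
 \fill (\x+0.5,-3) circle (2pt);
}
\fill (0,0) circle (2pt);
\fill (-2.4,-1) circle (2pt);
\fill (2.4,-1) circle (2pt);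
\node[left] at (-0.1,0.15) {$u_2$};
\node[left] at (-2.5,-0.9) {$u_1$};
\node[left] at (-3.7,-1.9) {$v_0=u_0$};
\node[right] at (-1.1,-1.9) {$z$};
\node[right] at (1.7,0.8) {to $u_3,u_4,\dots$};
\node[right] at (5,0) {$b=-2$};
\node[right] at (5,-1) {$b=-1$};
\node[right] at (5,-2) {$b=0$};
\node[right] at (5,-3) {$b=1$};
\end{tikzpicture}
\caption{Part of the $3$-regular tree, hung from the end of the ray $u_0,u_1,u_2,\dots$ (thick). Each vertex has one parent, drawn above it, and $q=2$ children, drawn below it. The vertex $z$ has depth $|z|=2$; the path from $v_0$ to $z$ leaves the ray at $u_1$, so $m(z)=1$ and $b(z)=2-2=0$.}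
\label{fig:end}
\end{figure}

\begin{lemma}\label{lem:tree}
\begin{enumerate}
\item[(a)] $b(p(v))=b(v)-1$ for every $v$.
\item[(b)] The children of $v$ are all its neighbors except $p(v)$; in particular there are exactly $q$ of them.
\item[(c)] If $v,w$ are neighbors and $m(v)\ne m(w)$, then both lie on the ray.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $v=u_n$ we have $b(u_{n+1})=-(n+1)=b(u_n)-1$. If $v$ is off the ray, the path from $v_0$ to $p(v)$ is the path from $v_0$ to $v$ without its last vertex $v$, which is not a ray vertex. Hence $m(p(v))=m(v)$ and $|p(v)|=|v|-1$.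

(b) The parent $p(v)$ is not a child of $v$, since $b(p(p(v)))=b(v)-2\ne b(v)$ by (a). It remains to see that every other neighbor $w$ of $v$ satisfies $p(w)=v$. If $v$ is off the ray, then $w$ is deeper than $v$. It is off the ray, because its rootward neighbor $v$ is not a ray vertex, whereas the rootward neighbor of $u_n$, $n\ge1$, is $u_{n-1}$. So $p(w)=v$. If $v=u_n$, then either $w=u_{n-1}$ with $n\ge1$, and $p(w)=u_n$; or $w$ is deeper than $u_n$ and off the ray, and again $p(w)=u_n$.

(c) By (b), of two neighbors one is the parent of the other, say $w=p(v)$. If $v$ were off the ray, then $m(p(v))=m(v)$, as seen in (a), contrary to assumption. So $v$ is on the ray, and hence $w=p(v)$ is as well.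
\end{proof}

Thus, for $w\in N(v)$, the difference $b(w)-b(v)$ is $+1$ for the $q$ children of $v$, $0$ for $w=v$, and $-1$ for the parent. If $w$ is uniform on $N(v)$, this difference has law $\mu$ for every $v$. Put
\[
\xi_t=b(W_t)-b(Y_{t-1}),\quad S_t=\sum_{i\le t}\xi_i,\qquad\qquad
\xi'_t=b(X_t)-b(X_{t-1}),\quad S'_t=\sum_{i\le t}\xi'_i .
\]
Given the past each $\xi_t$ has law $\mu$, and so does each $\xi_t'$. Hence $(\xi_t)$ and $(\xi'_t)$ are both i.i.d.\ sequences with law $\mu$. We call $(\xi_1,\dots,\xi_t)$ the \emph{record} of the permuted walk up to time $t$. For the permuted walk, $S_t$ ignores what the permutations do to the generation and is in general different from $b(Y_t)$. For the ordinary walk nothing is ignored, and $S'_t=b(X_t)$ because $b(v_0)=0$.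

\begin{lemma}\label{lem:X}
For all $t$, $|X_t|=S'_t+2m(X_t)\ge S'_t$, and $\sup_t m(X_t)<\infty$ almost surely.
\end{lemma}

\begin{proof}
The first statement is the definition of $b$. By the law of large numbers $S'_t/t\to\alpha>0$, so almost surely $b(X_t)=S'_t>0$ for all large $t$. Ray vertices have $b\le0$, so from some time on $X$ is off the ray, and by Lemma~\ref{lem:tree}(c) the value $m(X_t)$ no longer changes.
\end{proof}

\section{The permuted walk spreads}\label{sec:spread}

Here is the main point in the smallest case, $d=3$ and $t=2$, with arbitrary permutations $\pi_1,\pi_2$. All 16 choices of $(W_1,W_2)$ are equally likely. Four of them have record $(\xi_1,\xi_2)=(+1,+1)$: the walk moves to one of the two children $x,x'$ of $v_0$, is transported to $\pi_1(x)$ or $\pi_1(x')$, moves to a child $W_2$ of that vertex, and is transported to $Y_2=\pi_2(W_2)$. Now read this backward. The vertex $Y_2$ determines $W_2=\pi_2^{-1}(Y_2)$, which determines its parent $Y_1$, and $Y_1$ determines $W_1=\pi_1^{-1}(Y_1)$. So the four trajectories end at four different vertices, and no permutations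 can merge any of them: given the record, each vertex has probability at most $\frac14=q^{-2}$.

The record $(+1,-1)$ belongs to two trajectories, which may well end at the same vertex (for $\pi_1=\pi_2=\mathrm{id}$ both end at $v_0$). Merging happens only at a step to the parent, at most $q$ trajectories are merged into one there, and each such step lowers $S$ by one. So the bound $q^{-S_2}=1$ is again right. In general the price balances in the same way.

\begin{lemma}\label{lem:spread}
Let $e\in\{+1,0,-1\}^t$ and $s=e_1+\dots+e_t$. Then for every $y\in V$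
\[
\mathbb P\big(Y_t=y\,\big|\,(\xi_1,\dots,\xi_t)=e\big)\le q^{-s}.
\]
\end{lemma}

\begin{proof}
Let $n_+$ and $n_-$ be the numbers of entries $+1$ and $-1$ in $e$. A trajectory is a sequence $v_0=y_0,w_1,y_1,\dots,w_t,y_t$ with $w_i\in N(y_{i-1})$ and $y_i=\pi_i(w_i)$; each has probability $(d+1)^{-t}$. So the conditional probability in question is a ratio of numbers of trajectories.

Construct the trajectories with record $e$ forward. Given $y_{i-1}$, there are $q$ choices of $w_i$ if $e_i=+1$ and one choice otherwise, and $w_i$ determines $y_i$. So there are exactly $q^{n_+}$ of them.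

Now construct those which also have $y_t=y$, backward. Given $y_i$, we know $w_i=\pi_i^{-1}(y_i)$, because $\pi_i$ is a bijection. If $e_i=+1$, then $w_i$ is a child of $y_{i-1}$, so $y_{i-1}=p(w_i)$; if $e_i=0$, then $y_{i-1}=w_i$; if $e_i=-1$, then $y_{i-1}$ is one of the $q$ children of $w_i$. This gives at most $q^{n_-}$ trajectories; we have not even used that $y_0=v_0$. The conditional probability is therefore at most $q^{n_-}/q^{n_+}=q^{-s}$.
\end{proof}

A vertex distribution with all atoms at most $q^{-s}$ cannot put much mass on a ball of radius noticeably smaller than $s$.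

\begin{lemma}\label{lem:Y}
Almost surely, $|Y_t|\ge S_t-2\log_q t-1$ for all large $t$.
\end{lemma}

\begin{proof}
For $m\ge0$,
\[
\#\{y:|y|\le m\}=1+d\,\frac{q^m-1}{q-1}=\frac{q+1}{q-1}\,q^m-\frac{2}{q-1}\le 3q^m,
\]
because $d=q+1$ and $q\ge2$. Let $t\ge2$ and $k=\lceil2\log_qt\rceil$. Let $e$ be a record with sum $s$. Given the record $e$, the event $|Y_t|\le S_t-k$ is impossible if $s<k$, and if $s\ge k$ its conditional probability is at most $3q^{s-k}q^{-s}=3q^{-k}$ by Lemma~\ref{lem:spread}. Averaging over $e$,
\[
\mathbb P(|Y_t|\le S_t-k)\le3q^{-k}\le3t^{-2}.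
\]
This is summable, so by the Borel--Cantelli lemma eventually $|Y_t|>S_t-k\ge S_t-2\log_qt-1$.
\end{proof}

\section{Two i.i.d.\ sequences with a gap}\label{sec:iid}

If we couple with $\xi=\xi'$, Lemmas~\ref{lem:X} and~\ref{lem:Y} give $|Y_t|\ge|X_t|-O(\log t)$. To remove the logarithm, $S$ must run ahead of $S'$ although both have the same law. This is possible because the whole sequences may be matched, not just the individual terms. Lower the drift of the $t$th term of an i.i.d.\ sequence by $2\varepsilon_t$. If $\sum\varepsilon_t^2<\infty$, the change becomes statistically invisible on late blocks, so the modified sequence can be replaced by a genuine i.i.d.\ sequence from some time on. If at the same time $\sum\varepsilon_t=\infty$, as for $\varepsilon_t$ proportional to $1/t$, the accumulated gain is unbounded.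

We recall the tools, for probability laws $\nu,\nu'$ on a finite set, with $\nu'$ positive everywhere. Let $\|\nu-\nu'\|_{TV}=\max_A|\nu(A)-\nu'(A)|$ and, with $0\log0=0$,
\[
\mathrm{KL}(\nu\|\nu')=\sum_x\nu(x)\log\frac{\nu(x)}{\nu'(x)},\qquad
\chi^2(\nu\|\nu')=\sum_x\frac{(\nu(x)-\nu'(x))^2}{\nu'(x)} .
\]
By Jensen's inequality $\mathrm{KL}\le\log\sum_x\nu(x)^2/\nu'(x)=\log(1+\chi^2)\le\chi^2$. KL is additive over products. Pinsker's inequality says $\|\nu-\nu'\|_{TV}\le\sqrt{\mathrm{KL}(\nu\|\nu')/2}$. Finally, there is a coupling of $\nu$ and $\nu'$ (a \emph{maximal coupling}) whose two coordinates differ with probability $\|\nu-\nu'\|_{TV}$.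

\begin{lemma}\label{lem:gap}
Let $\rho_t\ge0$ with $\sum_t \rho_t^2<\infty$ and $\sum_t\rho_t=\infty$. There is a coupling of two i.i.d.\ sequences $(\xi_t)$, $(\xi'_t)$ with law $\mu$, with partial sums $S_t$, $S'_t$, such that $S_t-S'_t\ge\sum_{i\le t}\rho_i$ eventually.
\end{lemma}

\begin{proof}
\emph{Lowering the drift.} Let $\varepsilon_t=\min\big(\rho_t,\frac1{d+1}\big)\le p_+$. Since $\rho_t\to0$, we have $\varepsilon_t=\rho_t$ for all large $t$. Given i.i.d.\ $\xi_t\sim\mu$, put $\eta_t=\xi_t$, except that if $\xi_t=+1$ then, with probability $\varepsilon_t/p_+$ and independently for different $t$, put $\eta_t=-1$ instead. The $\eta_t$ are independent with laws $\mu_{\varepsilon_t}$, where $\mu_\varepsilon$ is $\mu$ with mass $\varepsilon$ moved from $+1$ to $-1$. Moreover $\xi_t-\eta_t=2B_t$, where the $B_t$ are independent and $\mathbb P(B_t=1)=\varepsilon_t=1-\mathbb P(B_t=0)$.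

\emph{Restoring the law.} We have
\[
\mathrm{KL}(\mu_\varepsilon\|\mu)\le\chi^2(\mu_\varepsilon\|\mu)=C_0\varepsilon^2,\qquad C_0=\frac1{p_+}+\frac1{p_-}.
\]
Choose $0=n_0<n_1<n_2<\cdots$ with $\sum_{t>n_j}\varepsilon_t^2\le4^{-j}$ for $j\ge1$, and let $I_j=\{n_j+1,\dots,n_{j+1}\}$. For $j\ge1$, additivity and Pinsker's inequality show that the law of $(\eta_t)_{t\in I_j}$ is within total variation distance $\sqrt{C_0/2}\;2^{-j}$ of $\mu^{\otimes I_j}$. Given all $\xi_t$ and $\eta_t$, and independently for different $j\ge1$, draw $(\xi'_t)_{t\in I_j}$ from its conditional law given $(\eta_t)_{t\in I_j}$ in a maximal coupling of these two laws. On $I_0$ draw $\xi'_t$ i.i.d.\ from $\mu$, independently of everything else. The blocks of $\eta$ are independent, so $(\xi'_t)$ is i.i.d.\ with law $\mu$. The $j$th blocks of $\eta$ and $\xi'$ differ with summable probabilities, so by Borel--Cantelli almost surely $\xi'_t=\eta_t$ for all large $t$. Hence there is a finite random $R$ such that for all large $t$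
\begin{equation}\label{eq:SS}
S_t-S'_t=2\sum_{i\le t}B_i+R.
\end{equation}

\emph{The gain.} Let $E_t=\sum_{i\le t}\varepsilon_i$, so that $E_t\to\infty$. We claim that $\sum_{i\le t}B_i\ge\frac34E_t$ eventually. Let $T_k$ be the first $t$ with $E_t\ge k^2$. Since $\sum_{i\le t}B_i$ has mean $E_t$ and variance at most $E_t$, Chebyshev's inequality gives $\mathbb P\big(\sum_{i\le T_k}B_i<\frac78E_{T_k}\big)\le64/E_{T_k}\le64/k^2$. By Borel--Cantelli, almost surely $\sum_{i\le T_k}B_i\ge\frac78k^2$ for all large $k$. If $T_k\le t<T_{k+1}$, then $\sum_{i\le t}B_i\ge\frac78k^2$ while $E_t<(k+1)^2$, and $\frac78k^2\ge\frac34(k+1)^2$ for large $k$. This proves the claim. By \eqref{eq:SS}, eventually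
\[
S_t-S'_t\ge\tfrac32E_t+R .
\]
The difference $\sum_{i\le t}\rho_i-E_t$ is constant for large $t$, and $\frac12E_t\to\infty$. So the right side eventually exceeds $\sum_{i\le t}\rho_i$.
\end{proof}

\section{Domination and guaranteed gaps}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of \textup{(iii)} $\Rightarrow$ \textup{(i)} in Theorem~\ref{thm:gap}]
Let $a\in\ell^2$ with $h(t)\le\sum_{i\le t}a_i$ for all $t$; for Theorem~\ref{thm:main} take $h\equiv0$ and $a\equiv0$. Fix any $(\pi_t)$. Apply Lemma~\ref{lem:gap} with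
\[
\rho_t=|a_t|+\frac3t ,
\]
which is square-summable with divergent sum. We now have three joint laws: that of $\big((Y_t),(\xi_t)\big)$ and that of $\big((\xi'_t),(X_t)\big)$ from Section~\ref{sec:end}, and between them that of $\big((\xi_t),(\xi'_t)\big)$ from Lemma~\ref{lem:gap}. Consecutive laws agree on the sequence they share, which is i.i.d.\ with law $\mu$. All these sequences take values in Polish spaces, so regular conditional distributions exist, and the laws can be glued: draw $\big((\xi_t),(\xi'_t)\big)$ from Lemma~\ref{lem:gap}, then $(Y_t)$ from its conditional law given $(\xi_t)$, and independently $(X_t)$ from its conditional law given $(\xi'_t)$. Then $X$ and $Y$ have the correct laws, and since the three joint laws are preserved, Lemmas~\ref{lem:X}, \ref{lem:Y} and~\ref{lem:gap} all apply.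

Let $M=\sup_tm(X_t)$, which is finite almost surely by Lemma~\ref{lem:X}. Using Lemma~\ref{lem:Y}, then Lemma~\ref{lem:gap}, and finally Lemma~\ref{lem:X} together with $\sum_{i\le t}|a_i|\ge h(t)$, $\sum_{i\le t}\frac1i\ge\log t$ and $\log_qt\le\log_2t$, we have eventually
\begin{align*}
|Y_t|&\ge S_t-2\log_qt-1\\
&\ge S'_t+\sum_{i\le t}|a_i|+\sum_{i\le t}\frac3i-2\log_qt-1\\
&\ge|X_t|+h(t)+\Big(3-\frac2{\log 2}\Big)\log t-2M-1 .
\end{align*}
Since $2/\log2<2.9<3$, the last three terms together are eventually nonnegative, and $|Y_t|\ge|X_t|+h(t)$.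
\end{proof}

\section{What the identity permutations forbid}\label{sec:converse}

In Theorem~\ref{thm:gap}, (i) $\Rightarrow$ (ii) and (iv) $\Rightarrow$ (iii) are immediate. It remains to show (ii) $\Rightarrow$ (iv). So let $\pi_t\equiv\mathrm{id}$, when $Y$ has the law of $X$. Why should a gap be limited at all? Both $S_t$ and $S_t'$ have mean $\alpha t$ and standard deviation $\sigma\sqrt t$, so in any coupling their difference has mean zero and cannot typically exceed a multiple of $\sqrt t$. To obtain the sharp condition, we use not only $S_t-S'_t$ at one time but all nonnegative combinations over several times.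

\begin{lemma}\label{lem:test}
Suppose \textup{(ii)} holds for $h$. There is a constant $C<\infty$ such that for every finitely supported $g=(g_t)_{t\ge1}$ with $g_t\ge0$ and tail sums $G_i=\sum_{t\ge i}g_t$,
\begin{equation}\label{eq:test}
\sum_tg_th(t)\le C\,\|G\|_2 .
\end{equation}
\end{lemma}

\begin{proof}
Take a coupling as in (ii). For $\pi_t\equiv\mathrm{id}$ we have $S_t=b(Y_t)$, and Lemma~\ref{lem:X} applies to $Y$ as well as to $X$. Therefore eventually
\[
S_t-S'_t=|Y_t|-|X_t|-2m(Y_t)+2m(X_t)\ge h(t)-2\sup_im(Y_i),
\]
and the supremum is finite almost surely. Consequently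
\[
R:=\sup_{t\ge1}\max\big(0,\,h(t)-(S_t-S'_t)\big)<\infty\quad\text{almost surely}.
\]
Fix $r\ge0$ with $\mathbb P(R\le r)\ge\frac12$.

Given $g$, summation by parts yields $\sum_tg_tS_t=\sum_iG_i\xi_i$, and likewise for $S'$. So
\[
Z:=\sum_iG_i(\xi_i-\xi'_i)=\sum_tg_t(S_t-S'_t)\ge\sum_tg_th(t)-R\,G_1 .
\]
Each of $\sum_iG_i(\xi_i-\alpha)$ and $\sum_iG_i(\xi'_i-\alpha)$ has mean $0$ and variance $\sigma^2\|G\|_2^2$. Hence $\mathbb EZ=0$ and, whatever the coupling is, $\mathrm{Var}\,Z\le4\sigma^2\|G\|_2^2$. Let $\ell=\sum_tg_th(t)-rG_1$. If $\ell>0$, then Chebyshev's inequality gives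
\[
\tfrac12\le\mathbb P(R\le r)\le\mathbb P(Z\ge\ell)\le\frac{4\sigma^2\|G\|_2^2}{\ell^2},
\]
so $\ell\le\sqrt8\,\sigma\|G\|_2$; if $\ell\le0$, this is trivial. Since $G_1\le\|G\|_2$, \eqref{eq:test} holds with $C=\sqrt8\,\sigma+r$.
\end{proof}

Which $g$ should one take? Suppose first that (ii) holds and that $h$ itself agrees on $\{1,2,\dots\}$ with a nondecreasing concave function $H$ on $\{0,1,2,\dots\}$. Let $\Delta_t=H(t)-H(t-1)$, which is nonnegative and nonincreasing. Since $\sum_tg_t(H(t)-H(0))=\sum_iG_i\Delta_i$, the Cauchy--Schwarz inequality suggests to take the weights $G_i$, $i\le N$, equal to the increments $\Delta_i$ themselves. These are tail sums of a nonnegative sequence precisely because $H$ is concave and nondecreasing: put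
\[
g_t=\Delta_t-\Delta_{t+1}\ (t<N),\qquad g_N=\Delta_N,\qquad g_t=0\ (t>N).
\]
Then $G_i=\Delta_i$ for $i\le N$ and $G_i=0$ for $i>N$. Since $\sum_tg_t=\Delta_1$, \eqref{eq:test} becomes a bound for $\sum\Delta_i^2$:
\begin{equation}\label{eq:concave}
\sum_{i\le N}\Delta_i^2=\sum_{t\le N}g_t\big(H(t)-H(0)\big)
\le C\Big(\sum_{i\le N}\Delta_i^2\Big)^{1/2}+|H(0)|\,\Delta_1
\le\big(C+|H(0)|\big)\Big(\sum_{i\le N}\Delta_i^2\Big)^{1/2} .
\end{equation}
So $\sum_{i\ge1}\Delta_i^2\le(C+|H(0)|)^2<\infty$. For arbitrary $h$ we apply the same idea, on each $\{0,\dots,N\}$, to the smallest nondecreasing concave majorant of $h$ that vanishes at $0$. The point is that this majorant bends only where it touches $h$, and $g$ lives only where it bends.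

\begin{proof}[Proof of \textup{(ii)} $\Rightarrow$ \textup{(iv)}]
Let $C$ be as in Lemma~\ref{lem:test}. For $N\ge1$ let $\mathcal F_N$ be the set of nondecreasing concave functions $F$ on $\{0,\dots,N\}$ with $F(0)=0$ and $F(t)\ge h(t)$ for $1\le t\le N$. It is not empty, as it contains $t\mapsto ct$ for large $c$, and its elements are nonnegative. Let $H_N(t)=\inf_{F\in\mathcal F_N}F(t)$. An infimum of nondecreasing functions is nondecreasing. Concavity of $F$ means $2F(t)\ge F(t-1)+F(t+1)$ for $1\le t<N$, which is also preserved by infima. So $H_N\in\mathcal F_N$. Let $\Delta_t=H_N(t)-H_N(t-1)$ for $1\le t\le N$, let $\Delta_{N+1}=0$, and put $g_t=\Delta_t-\Delta_{t+1}\ge0$ for $1\le t\le N$ and $g_t=0$ for $t>N$.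

\emph{Claim: if $1\le t\le N$ and $g_t>0$, then $H_N(t)=h(t)$.} Suppose that $g_t>0$ and $H_N(t)>h(t)$. Lower the value of $H_N$ at the single point $t$ by $\delta$, where $0<\delta\le\min\big(g_t/2,\,H_N(t)-h(t)\big)$. The increment $\Delta_t$ becomes $\Delta_t-\delta$, and, if $t<N$, the increment $\Delta_{t+1}$ becomes $\Delta_{t+1}+\delta$; no other increment changes. Since $\Delta_t-\delta\ge\Delta_{t+1}+\delta$, the increments are still nonnegative and nonincreasing, also when $t=N$. So the new function is in $\mathcal F_N$ and is smaller than $H_N$ at $t$, a contradiction.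

The tail sums of $g$ are $G_i=\Delta_i$ for $i\le N$ (and $0$ for $i>N$), and so, by the claim and \eqref{eq:test},
\[
\sum_{i\le N}\Delta_i^2=\sum_{t\le N}g_tH_N(t)=\sum_{t\le N}g_th(t)\le C\Big(\sum_{i\le N}\Delta_i^2\Big)^{1/2}.
\]
Hence $\sum_{i\le N}\Delta_i^2\le C^2$, and $H_N(t)=\sum_{i\le t}\Delta_i\le C\sqrt t$ by the Cauchy--Schwarz inequality.

Now let $N\to\infty$. The restriction of $H_{N+1}$ to $\{0,\dots,N\}$ belongs to $\mathcal F_N$, so $H_N(t)\le H_{N+1}(t)$ for $t\le N$. Thus $H(t)=\lim_{N\to\infty}H_N(t)$ exists and is finite for every $t$. The limit is nondecreasing and concave, $H(0)=0$, $H\ge h$ on $\{1,2,\dots\}$, and for every $T$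
\[
\sum_{t\le T}\big(H(t)-H(t-1)\big)^2=\lim_{N\to\infty}\sum_{t\le T}\big(H_N(t)-H_N(t-1)\big)^2\le C^2 .
\]
So $a_t=H(t)-H(t-1)$ is as required in (iv).
\end{proof}

This completes the proof of Theorem~\ref{thm:gap}.

\section{Concave gaps}\label{sec:concave}

\begin{proof}[Proof of Corollary~\ref{cor:concave}]
Changing $h$ at finitely many $t$ affects neither (i) nor (ii), so we may assume $h=H$ on $\{1,2,\dots\}$. Let $\Delta_t=H(t)-H(t-1)$. If $\sum\Delta_t^2<\infty$, put $a_1=\Delta_1+|H(0)|$ and $a_t=\Delta_t$ for $t\ge2$. Then $a\in\ell^2$ and $\sum_{i\le t}a_i=H(t)-H(0)+|H(0)|\ge h(t)$, so (iii) holds, and with it (i) and (ii). Conversely, if (ii) holds, then $\sum\Delta_t^2<\infty$ by \eqref{eq:concave}.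

For the example let $f(t)=\sqrt t\,(\log t)^{-\beta}$ with $\beta\ge0$. For $t>1$,
\[
f'(t)=t^{-1/2}(\log t)^{-\beta}\Big(\frac12-\frac\beta{\log t}\Big),\qquad
f''(t)=t^{-3/2}(\log t)^{-\beta}\Big(-\frac14+\frac{\beta(\beta+1)}{(\log t)^2}\Big).
\]
So there is an integer $T\ge2$ such that $f$ is increasing and concave on $[T,\infty)$. Put $H(t)=f(t)$ for $t\ge T$ and continue $H$ to $0\le t<T$ along the tangent of $f$ at $T$; then $H$ is nondecreasing and concave. By the mean value theorem its increments are asymptotic to $\frac12t^{-1/2}(\log t)^{-\beta}$, with squares asymptotic to $\frac14t^{-1}(\log t)^{-2\beta}$. The sum of these is finite if and only if $\beta>\frac12$.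
\end{proof}

\begin{thebibliography}{1}
\bibitem{AJRY} Omer Angel, Jacob Richey, Yinon Spinka, and Amir Yehudayoff, \emph{Random walks on regular trees can not be slowed down}, arXiv:2302.00760 (2023).
\end{thebibliography}

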